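# A ccc model of $\mathrm{add}(\mathcal N)<\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)<\mathrm{cof}(\mathcal N)$: generic functions evaluated at a random point

## 1. Cardinal characteristics of the null ideal

**Definition (four characteristics).** Let $\mathcal I$ be a $\sigma$-ideal on a set $Y$ which contains all singletons and does not contain $Y$.

* $\mathrm{add}(\mathcal I)$ is the least size of a family $\mathcal F\subseteq\mathcal I$ with $\bigcup\mathcal F\notin\mathcal I$.
* $\mathrm{cov}(\mathcal I)$ is the least size of a family $\mathcal F\subseteq\mathcal I$ with $\bigcup\mathcal F=Y$.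
* $\mathrm{non}(\mathcal I)$ is the least size of a set $Z\subseteq Y$ with $Z\notin\mathcal I$.
* $\mathrm{cof}(\mathcal I)$ is the least size of a family $\mathcal F\subseteq\mathcal I$ such that every member of $\mathcal I$ is included in a member of $\mathcal F$.

Example: let $\mathcal I$ be the ideal of countable subsets of $\mathbb R$. Then $\mathrm{add}(\mathcal I)=\mathrm{non}(\mathcal I)=\aleph_1$. A union of $\nu<2^{\aleph_0}$ countable sets has size at most $\nu\cdot\aleph_0<2^{\aleph_0}$, so $\mathrm{cov}(\mathcal I)=2^{\aleph_0}$. There are $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ countable sets, and a cofinal family covers $\mathbb R$, so $\mathrm{cof}(\mathcal I)=2^{\aleph_0}$.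

For every such $\mathcal I$ we have $\mathrm{add}\le\mathrm{cov},\mathrm{non}\le\mathrm{cof}$. A covering family has union outside $\mathcal I$, so $\mathrm{add}\le\mathrm{cov}$. A set outside $\mathcal I$ is the union of its singletons, so $\mathrm{add}\le\mathrm{non}$. A cofinal family covers, so $\mathrm{cov}\le\mathrm{cof}$. Choosing a point outside each member of a cofinal family gives a set outside $\mathcal I$, so $\mathrm{non}\le\mathrm{cof}$. Nothing in these four arguments compares $\mathrm{cov}$ with $\mathrm{non}$.

**Definition (null and meager sets).** $\mathcal N$ is the $\sigma$-ideal of Lebesgue measure zero subsets of $2^\omega$. $\mathcal M$ is the $\sigma$-ideal of meager sets; its characteristics are the same in $2^\omega$ and in $\omega^\omega$, and we compute them in $\omega^\omega$.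

Example of a meager set: $\{y\in\omega^\omega: y(n)\ne0\text{ for all }n\ge m\}$ is closed and nowhere dense. Example of a null set, which we shall use throughout: fix once and for all surjections $e_j:\omega\to2^j$ $(j<\omega)$ in the ground model, and for $c\in\omega^\omega$ let
$$Z(c)=\{y\in2^\omega:\ y{\restriction}j=e_j(c(j))\text{ for infinitely many }j\}.\tag{1}$$
The $j$-th condition defines a set of measure $2^{-j}$, and $\sum_j2^{-j}<\infty$, so $Z(c)$ is null by the Borel–Cantelli lemma.

**Definition ($\mathfrak b$ and $\mathfrak d$).** For $y,z\in\omega^\omega$ write $y\le^*z$ if $y(n)\le z(n)$ for all but finitely many $n$, and $y\le z$ if this holds for all $n$. Then $\mathfrak b$ is the least size of a $\le^*$-unbounded family, and $\mathfrak d$ is the least size of a family $\mathcal F$ such that every $y\in\omega^\omega$ satisfies $y\le^*z$ for some $z\in\mathcal F$.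

Example: $\{y_k:k<\omega\}$ is bounded by $z(n)=\max_{k\le n}y_k(n)$, so $\mathfrak b\ge\aleph_1$.

**Fact 1 (part of Cichoń's diagram).** $\aleph_1\le\mathrm{add}(\mathcal N)\le\mathrm{add}(\mathcal M)\le\mathfrak b$; $\ \mathfrak d\le\mathrm{cof}(\mathcal M)\le\mathrm{cof}(\mathcal N)\le2^{\aleph_0}$; $\ \mathrm{cov}(\mathcal M)\le\mathrm{non}(\mathcal N)$; $\ \mathrm{cov}(\mathcal N)\le\mathrm{non}(\mathcal M)$.

See Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*. We use Fact 1 as a black box.

## 2. Baire sets, random reals and Cohen reals over a model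

Generic extensions are taken over a ground model $V$, which may be taken countable and transitive; or one may argue with Boolean values. Throughout, $\lambda$ is a cardinal of $V$. For $U\subseteq\lambda$ and $x\in2^{\lambda\times\omega}$ we write $x{\restriction}U$ for $x{\restriction}(U\times\omega)$, and $x_t=\langle x(t,n):n<\omega\rangle\in2^\omega$.

**Definition (Baire sets and codes).** The *Baire $\sigma$-algebra* of $2^{U\times\omega}$ is generated by the clopen sets, and $\mu$ is the product measure on it. The sets of the form $\{x:x{\restriction}A\in B'\}$ with $A\subseteq U$ countable and $B'\subseteq2^{A\times\omega}$ Borel form a $\sigma$-algebra containing the clopen sets, so every Baire set has this form. Hence it is given by a countable set $A$ and a Borel code, and it can be *reinterpreted* in any extension by the same code. By absoluteness the result does not depend on the code. Reinterpretation commutes with complements and with countable unions of sequences in the smaller model, and it preserves $\mu$.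

Example: $\{x:x_t\in C\}$ is Baire for each Borel $C\subseteq 2^\omega$. If $U$ is uncountable, a singleton $\{x\}\subseteq2^{U\times\omega}$ is not Baire, since it does not depend on countably many coordinates.

**Definition (random).** Let $\mathbb B_U$ be the algebra of Baire sets of $2^{U\times\omega}$ modulo null sets, computed in the model under consideration. A point $r\in 2^{U\times\omega}$ in an extension of $W$ is *random over $W$*, or $\mathbb B_U$-generic over $W$, if $\{[B]: B\text{ is coded in }W,\ r\in B\}$ is a generic filter on $\mathbb B_U^W$.

Every generic filter $G$ arises in this way. Let $r$ be the unique point lying in all clopen $C$ with $[C]\in G$. The class of Baire sets $B$ coded in $W$ with "$[B]\in G$ iff $r\in B$" contains the clopen sets and, by genericity, is closed under complements and under countable unions in $W$. So it contains all of them. It follows from the forcing theorem that, whenever $Q\in W$ and $D\in W[r]$ is a subset of $Q$, there is in $W$ a sequence of Baire sets $E_q$ with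
$$q\in D\iff r\in E_q\qquad(q\in Q):\tag{2}$$
take a name $\dot D$ for $D$ and let $E_q$ represent the Boolean value $[\![q\in\dot D]\!]$.

Example: if $U=\{t\}$, then $r$ is a random real in $2^\omega$. It does not lie in $Z(c)$ for any $c\in W$, by the next fact.

**Fact 2.** $\mathbb B_U$ is ccc, and $x$ is random over $W$ iff $x$ avoids all null Baire sets coded in $W$. Hence random over $W'\supseteq W$ implies random over $W$.

*Proof.* An uncountable antichain would contain uncountably many elements of measure above some fixed $1/n$, which is impossible. If $x$ is random, the filter does not contain $0$, so $x$ lies in no null set coded in $W$. Conversely, suppose $x$ avoids these null sets. Then $[B]\mapsto$ "$x\in B$" is well defined and gives an ultrafilter. A maximal antichain in $W$ is countable and has conull union, so $x$ lies in one of its members. The last sentence follows since $\mu$ is preserved. $\square$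

**Fact 3.** Let $r$ be $\mathbb B_\lambda$-generic over $W$ and $U\in W$, $U\subseteq\lambda$. Then $r{\restriction}U$ is $\mathbb B_U$-generic over $W$, and for $t\in\lambda\setminus U$ the real $r_t$ is random over $W[r{\restriction}U]$.

*Proof.* The first statement holds because a null set in $2^{U\times\omega}$ pulls back to a null set in $2^{\lambda\times\omega}$. For the second, let $Z\subseteq2^\omega$ be null with code in $W[r{\restriction}U]$. In that model there are clopen $C_{n,k}$ with $Z\subseteq\bigcap_n\bigcup_kC_{n,k}$ and $\sum_k\mu(C_{n,k})\le2^{-n}$ for every $n$. By (2) there are Baire sets $E_{n,k,C}$ coded in $W$ with $C_{n,k}=C$ iff $r{\restriction}U\in E_{n,k,C}$. Let $O$ be the set of $x\in2^{U\times\omega}$ such that for all $n,k$ there is exactly one $C=:C_{n,k}(x)$ with $x\in E_{n,k,C}$, and all sums $\sum_k\mu(C_{n,k}(x))$ are at most $2^{-n}$. This is a Baire set coded in $W$, and $r{\restriction}U\in O$. Put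
$$B=\{(x,y):x\in O\text{ and }\forall n\,\exists k\ y\in C_{n,k}(x)\}.$$
All sections $B_x$ are null, so $B$ is null by Fubini. By the first statement, $r{\restriction}(U\cup\{t\})$ is random over $W$, so $(r{\restriction}U,r_t)\notin B$, that is, $r_t\notin B_{r{\restriction}U}\supseteq Z$. By Fact 2, $r_t$ is random over $W[r{\restriction}U]$. $\square$

**Fact 4.** If $r$ is $\mathbb B_U$-generic over $W$ and $y\in\omega^\omega\cap W[r]$, then $y\le z$ for some $z\in\omega^\omega\cap W$.

*Proof.* By (2) take Baire sets $E_{n,m}$ in $W$ with $y(n)=m$ iff $r\in E_{n,m}$. Let $O$ be the Baire set of those $x$ such that for each $n$ there is exactly one $m=:y_x(n)$ with $x\in E_{n,m}$. Then $r\in O$ and $y=y_r$. Given $B\subseteq O$ of positive measure, choose $z(n)$ with $\mu\{x\in B:y_x(n)>z(n)\}<2^{-n-2}\mu(B)$. Then $\{x\in B:y_x\le z\}$ has measure at least $\mu(B)/2>0$. So the sets on which $x\mapsto y_x$ is bounded by one $z\in W$ are dense below $O$, and $r$ lies in such a set. $\square$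

**Definition (Cohen).** A set $D\subseteq\omega^{<\omega}$ is *open dense* if it is closed under end-extension and every $\sigma\in\omega^{<\omega}$ has an extension in $D$. A function $c\in\omega^\omega$ is *Cohen over $W$* if for each open dense $D\in W$ some $c{\restriction}l$ is in $D$.

If $c$ is Cohen over $W$, it avoids every meager Borel set coded in $W$. Indeed such a set is covered by countably many closed nowhere dense sets coded in $W$, and for closed nowhere dense $C$ the set $\{\tau:[\tau]\cap C=\emptyset\}$ is open dense.

Example: if $z\in\omega^\omega\cap W$ and $c$ is Cohen over $W$, then $c\not\le^*z$. For each $m$ the set of $\tau$ with $\tau(j)>z(j)$ for some $j$ with $m\le j<|\tau|$ is open dense.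

**Lemma 5.** If $c$ is Cohen over a model containing $y\in2^\omega$, then $y\in Z(c)$. If $y\in 2^\omega$ is random over a model containing $c$, then $y\notin Z(c)$.

*Proof.* For each $m$ let $D_m$ be the set of $\tau\in\omega^{<\omega}$ with $e_j(\tau(j))=y{\restriction}j$ for some $j$ with $m\le j<|\tau|$. It is closed under end-extension. Given $\sigma$, first extend it by zeros to a length $j\ge m$, then add the value $a$ with $e_j(a)=y{\restriction}j$. So $D_m$ is open dense, $c$ meets every $D_m$, and $y\in Z(c)$. The second statement holds because $Z(c)$ is null. $\square$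

## 3. Four distinct values with uniformity below covering

It is known that $\mathrm{add}(\mathcal N)<\mathrm{cov}(\mathcal N)<\mathrm{non}(\mathcal N)<\mathrm{cof}(\mathcal N)$ is consistent with ZFC. The question, posed in Cardona and Mejía, "On cardinal characteristics of Yorioka ideals", arXiv:1703.08634 (2017), asks about the other order of the two middle characteristics: is there a model of ZFC satisfying
$$\mathrm{add}(\mathcal N)<\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)<\mathrm{cof}(\mathcal N)\,?$$

The answer is yes. As usual, "there is a model" means relative to $\mathrm{Con}(\mathrm{ZFC})$; no large cardinals are used.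

**Theorem 6.** Let $\kappa\le\lambda\le\theta$ be uncountable cardinals in $V\models$ ZFC with $\kappa$ regular, $\lambda^{<\kappa}=\lambda$ and $\theta^{\aleph_0}=\theta$. There is a ccc complete Boolean algebra $\mathbb D$ forcing
$$\mathrm{add}(\mathcal N)=\mathrm{add}(\mathcal M)=\mathfrak b=\aleph_1,\qquad \mathrm{cov}(\mathcal M)=\mathrm{non}(\mathcal N)=\kappa,$$
$$\mathrm{non}(\mathcal M)=\mathrm{cov}(\mathcal N)=\lambda,\qquad \mathfrak d=\mathrm{cof}(\mathcal M)=\mathrm{cof}(\mathcal N)=2^{\aleph_0}=\theta .$$
Moreover, in the extension there are reals $r_t$ $(t<\lambda)$ and null sets $Z_s$ $(s\in([\lambda]^{<\kappa})^V)$ such that every null set contains fewer than $\kappa$ of the $r_t$, and every set of fewer than $\kappa$ reals is contained in some $Z_s$.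

**Corollary 7.** Every model of ZFC+GCH has a ccc forcing extension satisfying
$$\mathrm{add}(\mathcal N)=\aleph_1<\mathrm{non}(\mathcal N)=\aleph_2<\mathrm{cov}(\mathcal N)=\aleph_3<\mathrm{cof}(\mathcal N)=\aleph_4 .$$

*Proof of the corollary from the theorem.* Take $\kappa=\aleph_2$, $\lambda=\aleph_3$, $\theta=\aleph_4$. Every function from $\omega_1$ to $\omega_3$ is bounded, so under GCH $\aleph_3^{\aleph_1}\le\aleph_3\cdot\aleph_2^{\aleph_1}\le\aleph_3\cdot2^{\aleph_2}=\aleph_3$, which says $\lambda^{<\kappa}=\lambda$. In the same way $\aleph_4^{\aleph_0}\le\aleph_4\cdot2^{\aleph_3}=\aleph_4$. $\square$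

In this construction $\mathrm{add}(\mathcal N)=\mathfrak b=\aleph_1$ always; no claim is made about models of this pattern with $\mathrm{add}(\mathcal N)>\aleph_1$.

## 4. Only random reals, only Cohen reals

**Random reals alone.** Let $\lambda$ be an uncountable cardinal with $\lambda^{\aleph_0}=\lambda$ and let $r$ be $\mathbb B_\lambda$-generic over $V$. By (2) with $Q=\omega\times\omega$, an element of $\omega^\omega\cap V[r]$ is computed from countably many Baire sets, each depending on countably many coordinates. So it lies in $V[r{\restriction}A]$ for some countable $A\in V$, and $\nu$ many such elements given as a sequence lie in $V[r{\restriction}A]$ for some $A$ of size at most $\nu$, for each infinite $\nu$. If $t\notin A$, then $r_t$ is random over $V[r{\restriction}A]$ by Fact 3. Hence $\nu<\lambda$ null sets do not cover, and $\{r_t:t<\omega_1\}$ is not null. Counting sequences of Baire sets gives $2^{\aleph_0}\le\lambda^{\aleph_0}=\lambda$. So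
$$\mathrm{add}(\mathcal N)=\mathrm{non}(\mathcal N)=\aleph_1,\qquad\mathrm{cov}(\mathcal N)=\mathrm{cof}(\mathcal N)=\lambda.$$
For $\lambda>\aleph_1$ the middle inequality of our chain holds, and the two outer ones fail.

**Cohen reals alone.** Let $\theta$ be uncountable and let $\langle c_s:s<\theta\rangle$ be generic for the finite support product of $\theta$ copies of $\omega^{<\omega}$. This product is ccc, so a sequence of $\nu$ reals, $\nu$ infinite, lies in $V[c{\restriction}X]$ with $|X|\le\nu$. For $s\notin X$ the real $c_s$ is Cohen over $V[c{\restriction}X]$, so by Lemma 5 all these reals lie in $Z(c_s)$. Hence $\mathrm{non}(\mathcal N)\ge\theta$, while the sets $Z(c_s)$, $s<\omega_1$, cover $2^\omega$ and $\mathrm{cov}(\mathcal N)=\aleph_1$. Cohen reals make $\mathrm{non}(\mathcal N)$ large and spoil $\mathrm{cov}(\mathcal N)$.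

## 5. A cycle among random and Cohen reals

We want a family of reals $r_t$ $(t<\lambda)$ like the random ones above, and Cohen reals that raise $\mathrm{non}(\mathcal N)$ to $\kappa$ without lowering $\mathrm{cov}(\mathcal N)$ below $\lambda$. The first thing to try is a two-step extension.

*Cohen first, random second.* In $V[c][r]$ with $r$ being $\mathbb B_\lambda$-generic over $V[c]$, a null set has its code in $V[c][r{\restriction}A]$ with $A$ countable, so $\{r_t:t<\omega_1\}$ is not null and $\mathrm{non}(\mathcal N)=\aleph_1=\mathrm{add}(\mathcal N)$.

*Random first, Cohen second.* If $\langle c_s:s<\theta\rangle$ are added as in Section 4 over $V[r]$, with $\theta$ uncountable, then the argument given there, with $V[r]$ in place of $V$, shows that $\omega_1$ many $Z(c_s)$ cover. So $\mathrm{cov}(\mathcal N)=\aleph_1=\mathrm{add}(\mathcal N)$.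

So each Cohen real should catch a *small part* of the random family and no more. For sets $s\in[\lambda]^{<\kappa}$ we ask for $c_s$ with
$$r_t\in Z(c_s)\iff t\in s.\tag{3}$$
Suppose we try to add all these reals one after another along some linear order, each $r_t$ random and each $c_s$ Cohen over a model containing everything before it. By Lemma 5, if $t\in s$ then $r_t$ must come before $c_s$ (otherwise $r_t\notin Z(c_s)$), and if $t\notin s$ then $c_s$ must come before $r_t$ (otherwise $r_t\in Z(c_s)$). Take $s=\{0\}$ and $s'=\{1\}$. The requirements are
$$r_0\ \text{ before }\ c_{s}\ \text{ before }\ r_1\ \text{ before }\ c_{s'}\ \text{ before }\ r_0 ,$$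
a cycle. The same happens for any two sets $s,s'$ neither of which includes the other.

Can we use only a chain of sets $s$? If a $\subseteq$-chain of sets of size $<\kappa$ has union of size at least $\kappa$, choose a subset $Y$ of the union of size $\kappa$ and members $s_y\ni y$ for $y\in Y$. No member $s$ of the chain includes all $s_y$, since $|s|<\kappa$; so $s\subseteq s_y$ for some $y$. Hence the union is $\bigcup_{y\in Y}s_y$ and has size at most $\kappa$. But under (3), to catch every set $\{r_t:t\in a\}$ with $a\in[\lambda]^{<\kappa}$ in some $Z(c_s)$, the sets $s$ must have union $\lambda$. For $\kappa<\lambda$ a chain will not do, and incomparable sets cannot be avoided. This is the exact point at which adding the reals in succession fails.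

## 6. Generic functions and the algebra $\mathbb D$

The way out is to separate the genericity of $c_s$ from its dependence on $r{\restriction}s$. First add, for each $s$, a generic *function* $f^s$ on $2^{\lambda\times\omega}$ such that $f^s(x)$ depends only on $x{\restriction}s$. Only then add a random $r$, and put $c_s=f^s(r)$. For $t\notin s$, the real $r_t$ is random over a model that contains all the functions and $r{\restriction}s$, hence contains $c_s$. On the other hand $c_s$ will turn out to be Cohen over $V[r{\restriction}s]$, because the function $f^s$ is generic. In the example of the cycle, $c_{\{0\}}=f^{\{0\}}(r)$ and $c_{\{1\}}=f^{\{1\}}(r)$ come from functions added before $r$, and no order between them and the $r_t$ has to be chosen.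

The functions themselves may collapse cardinals, so we shall not keep them: the final model is $V[r,\langle c_s\rangle]$. We also include $\theta$ many plain Cohen reals, to make $\mathfrak b$ small and $\mathfrak d$ large.

**Definition (index set).** Let $S=S_0\sqcup S_1$ with $S_0=[\lambda]^{<\kappa}$ and $S_1$ a set of size $\theta$. Put $U_s=s$ for $s\in S_0$ and $U_s=\emptyset$ for $s\in S_1$. Thus $|S_0|=\lambda^{<\kappa}=\lambda$, $|S|=\theta$, and $|U_s|<\kappa$ always.

**Definition (finite approximations to a function).** For $U\subseteq\lambda$ let $\Phi_U$ be the set of pairs $(F,\bar\varphi)$ with $F\subseteq U\times\omega$ finite and $\bar\varphi:2^F\to\omega$. We identify such a pair with the continuous function $\varphi(x)=\bar\varphi(x{\restriction}F)$, which has finite range; here $x{\restriction}F$ is the restriction of the function $x$ to the set $F$. Let $\mathbb C_U=\Phi_U^{<\omega}$, ordered by end-extension. For $p=\langle\varphi_j:j<l\rangle\in\mathbb C_U$ write $p(x)=\langle\varphi_j(x):j<l\rangle\in\omega^l$.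

Example: with $t\in U$, $F=\{(t,0)\}$, $\bar\varphi(0)=5$ and $\bar\varphi(1)=7$ (writing $i$ for the function on $F$ with value $i$), the condition $p=\langle\varphi\rangle$ says that the value of the generic function at $x$ begins with $5$ if $x(t,0)=0$ and with $7$ if $x(t,0)=1$. If $U=\emptyset$, then every $\varphi$ is a constant, and $\mathbb C_\emptyset$ is the Cohen forcing $\omega^{<\omega}$.

**Definition (the product, the random point, the values).** Let $\mathbb C$ be the finite support product of the $\mathbb C_{U_s}$, $s\in S$: its elements are the $p\in\prod_{s\in S}\mathbb C_{U_s}$ with $\mathrm{supp}(p)=\{s:p(s)\ne\emptyset\}$ finite. A $\mathbb C$-generic $H$ gives infinite sequences $H_s=\langle\varphi^s_j:j<\omega\rangle$. Put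
$$f^s_H(x)=\langle\varphi^s_j(x):j<\omega\rangle\in\omega^\omega,\qquad f_H(x)=\langle f^s_H(x):s\in S\rangle .$$
So $f^s_H(x)$ depends only on $H_s$ and $x{\restriction}U_s$; indeed it depends, continuously, on countably many coordinates of $x$ in $V[H]$. Let $r$ be $\mathbb B_\lambda$-generic over $V[H]$, where $\mathbb B_\lambda$ is computed in $V[H]$, and let $c_s=f^s_H(r)$, $c=\langle c_s:s\in S\rangle$. For $X\subseteq S$ in $V$, $H{\restriction}X$ is generic for the corresponding subproduct.

By genericity every $\varphi\in\Phi_{U_s}$ occurs in $H_s$, so $H_s$ is a surjection from $\omega$ onto $\Phi_{U_s}$. If $\kappa\ge\aleph_2$ and $|s|=\aleph_1$, it collapses $\aleph_1$. This is why $V[H][r]$ is not the model we want.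

**Definition (the algebra $\mathbb D$).** Let $\mathbb A=\mathrm{RO}(\mathbb C*\dot{\mathbb B}_\lambda)$. In $V$, let $\Sigma$ be the $\sigma$-algebra of Baire subsets of $2^{\lambda\times\omega}\times(\omega^\omega)^S$, generated by the sets $\{(x,y):x(t,n)=i\}$ and $\{(x,y):y_s(n)=m\}$. As before, each $B\in\Sigma$ depends only on $(x{\restriction}A,y{\restriction}X)$ for some countable $A\subseteq\lambda$ and $X\subseteq S$, and is reinterpreted in extensions by a Borel code. The map
$$B\ \mapsto\ [\![(\dot r,\dot c)\in B]\!]\in\mathbb A\qquad(B\in\Sigma)\tag{4}$$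
commutes with complements and with countable unions of sequences in $V$, that is, it is a $\sigma$-homomorphism. Let $\mathbb D$ be its range, a $\sigma$-subalgebra of $\mathbb A$.

Example: $[\![\dot c_s(0)=\dot r(t,0)]\!]\in\mathbb D$, given by $B=\{(x,y):y_s(0)=x(t,0)\}$.

## 7. Overlapping values on positive measure: $\mathbb D$ is ccc

Let us first see why $\mathbb D$ can be ccc although $\mathbb C$ need not be. Let $\kappa\ge\aleph_2$ and $|s|=\aleph_1$. For $t\in s$ let $\varphi^t(x)=x(t,0)$, and let $h_t\in\mathbb C$ have support $\{s\}$ and $h_t(s)=\langle\varphi^t\rangle$. These are $\aleph_1$ pairwise incompatible conditions. The corresponding elements $[\![\dot c_s(0)=\dot r(t,0)]\!]$ of $\mathbb D$ are nevertheless pairwise compatible: the condition $h_t$ together with the event $\{x:x(t,0)=x(t',0)\}$, of measure $\frac12$, lies below both the element for $t$ and the element for $t'$. The algebra $\mathbb D$ does not see which function was used, only its value at $r$, and two functions with finitely many values often agree on a set of positive measure.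

For $B\in\Sigma$ and $H$ generic define, in $V[H]$,
$$K_B(H)=\{x\in2^{\lambda\times\omega}:(x,f_H(x))\in B\}.$$

**Lemma 8.** $K_B(H)$ is a Baire set coded in $V[H]$, and $(r,c)\in B$ iff $r\in K_B(H)$. Moreover
$$[\![(\dot r,\dot c)\in B]\!]\ne0\iff\mu(K_B(H))>0\text{ for some }\mathbb C\text{-generic }H.\tag{5}$$

*Proof.* Let $B$ depend on $(x{\restriction}A,y{\restriction}X)$ with $A,X$ countable. Each $\varphi^s_j$ with $s\in X$ depends on finitely many coordinates, so there is a countable $A'\in V[H]$ such that $f_H(x){\restriction}X$ depends on $x{\restriction}A'$. The map $x\mapsto(x{\restriction}A,f_H(x){\restriction}X)$ is continuous in $x{\restriction}(A\cup A')$, so $K_B(H)$ is a preimage of a Borel set under a continuous map between spaces with countably many coordinates. The statement "for all $x$: $x\in K_B(H)$ iff $(x,f_H(x))\in B$" is $\Pi^1_1$ in the codes, hence absolute, and it applies to $x=r$.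

For (5): if the Boolean value is not $0$, take a generic $(H,r)$ with $(r,c)\in B$. Then $r\in K_B(H)$, and $r$ is random over $V[H]$, so $\mu(K_B(H))>0$. Conversely, if $\mu(K_B(H))>0$, then $[K_B(H)]$ is a condition in $\mathbb B_\lambda$ which forces $\dot r\in K_B(H)$, that is, $(\dot r,\dot c)\in B$. $\square$

**Proposition 9.** $\mathbb D$ is ccc.

*Proof.* Let $B_i\in\Sigma$ $(i<\omega_1)$ with $b_i=[\![(\dot r,\dot c)\in B_i]\!]\ne0$. We find $i\ne j$ with $b_i\wedge b_j\ne0$.

**Step 1: make the conditions uniform.** The purpose is to have all relevant finite data the same for uncountably many $i$. By (5), some condition forces $\mu(K_{B_i}(\dot H))>0$; strengthening it, we get $h_i\in\mathbb C$ and a rational $\varepsilon_i>0$ with $h_i\Vdash\mu(K_{B_i}(\dot H))\ge\varepsilon_i$. By pigeonhole and the $\Delta$-system lemma for finite sets, there is an uncountable $I\subseteq\omega_1$ such that for $i\in I$: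

* $\varepsilon_i=\varepsilon$;
* the supports $\mathrm{supp}(h_i)$ form a $\Delta$-system with root $d$;
* $|h_i(s)|=k_s$ for $s\in d$;
* the function $\ell_i(x)=\langle h_i(s)(x):s\in d\rangle\in\prod_{s\in d}\omega^{k_s}$ has range $\Lambda$, a fixed finite set.

The last item is possible since each $\ell_i$ has finite range and the countable set $\prod_{s\in d}\omega^{k_s}$ has only countably many finite subsets. The functions $h_i(s)$, $s\in d$, may differ for different $i$; only their sets of values have been unified.

**Step 2: read all conditions in one generic extension.** The purpose is to compare the sets $K_{B_i}$ for different, possibly incompatible, conditions $h_i$. Pick $n>|\Lambda|^2/\varepsilon$ and $n$ indices from $I$, renamed $1,\dots,n$. Define $h_i^+\le h_i$ by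

* $h_i^+(s)=h_i(s)$ for $s\in\mathrm{supp}(h_i)$;
* $h_i^+(s)=h_k(s)$ for $s\in\mathrm{supp}(h_k)\setminus d$ with $k\ne i$ (this $k$ is unique, by the $\Delta$-system);
* $h_i^+(s)=\emptyset$ otherwise.

Off $d$, the conditions $h_1^+,\dots,h_n^+$ agree. Let $X$ be $\mathbb C$-generic over $V$ and put $H_i(s)=h_i^+(s)^\frown X(s)$ for all $s\in S$. The map $p\mapsto\langle h_i^+(s)^\frown p(s)\rangle_{s\in S}$ is in $V$ and is an isomorphism from $\mathbb C$ onto $\{q\in\mathbb C:q\le h_i^+\}$. So each $H_i$ is $\mathbb C$-generic over $V$ below $h_i^+\le h_i$, and $V[H_i]=V[X]$. Hence in the *single* model $V[X]$ the sets $A_i=K_{B_i}(H_i)$ satisfy $\mu(A_i)\ge\varepsilon$ for $i=1,\dots,n$.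

**Step 3: find two overlapping sets.** The purpose is to find a positive set on which two of the functions have the same value. Since $\ell_i$ takes values in $\Lambda$, for each $i$ there is $\ell\in\Lambda$ with $\mu(A_i\cap\{\ell_i=\ell\})\ge\varepsilon/|\Lambda|$. Some $\ell$ serves at least $n/|\Lambda|$ indices $i$. The measures of these sets add up to at least $\frac n{|\Lambda|}\cdot\frac\varepsilon{|\Lambda|}>1$, so they are not pairwise disjoint modulo null sets, and there are $i\ne j$ with
$$\mu\bigl(A_i\cap A_j\cap\{x:\ell_i(x)=\ell_j(x)=\ell\}\bigr)>0.\tag{6}$$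

**Step 4: the two elements are compatible.** We show that on the set in (6) the functions $f_{H_i}$ and $f_{H_j}$ agree. Let $\ell_i(x)=\ell_j(x)$. For $s\in d$, the sequences $f^s_{H_i}(x)$ and $f^s_{H_j}(x)$ have initial segments of length $k_s$ equal to $h_i(s)(x)=h_j(s)(x)$, and their tails are given by the same $X(s)$ at $x$. For $s\notin d$, $H_i(s)=H_j(s)$. So $f_{H_i}(x)=f_{H_j}(x)$. If also $x\in A_i\cap A_j$, then $(x,f_{H_i}(x))\in B_i$ and $(x,f_{H_i}(x))=(x,f_{H_j}(x))\in B_j$. Thus the set in (6) is included in $K_{B_i\cap B_j}(H_i)$, which therefore has positive measure. By (5), applied to the generic $H_i$ and the set $B_i\cap B_j$, $b_i\wedge b_j=[\![(\dot r,\dot c)\in B_i\cap B_j]\!]\ne0$. $\square$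

## 8. The model $N=V[r,c]$: locality and a count of the reals

**Lemma 10.** $\mathbb D$ is a complete Boolean algebra and a complete subalgebra of $\mathbb A$. If $G$ is $\mathbb A$-generic over $V$, then $G\cap\mathbb D$ is $\mathbb D$-generic over $V$, and $V[G\cap\mathbb D]=V[r,c]$, the smallest transitive model of ZFC including $V$ and containing $r$ and $c$.

*Proof.* Let $E\subseteq\mathbb D$. Choose a maximal antichain $\{b_n\}$ among the nonzero elements of $\mathbb D$ that lie below some member of $E$. It is countable by Proposition 9, so $b=\bigvee_nb_n\in\mathbb D$, the supremum being that of $\mathbb A$. If $e\in E$ and $e\not\le b$, then $e-b$ is a nonzero element of $\mathbb D$ below $e$ and disjoint from all $b_n$, contradicting maximality. So $b$ is an upper bound of $E$; and each $b_n$ lies below a member of $E$, so $b$ is the supremum of $E$ in $\mathbb A$. Hence a maximal antichain of $\mathbb D$ has supremum $1$ in $\mathbb A$ and is met by $G$, so $G\cap\mathbb D$ is generic.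

For the last statement, $G\cap\mathbb D=\{[\![(\dot r,\dot c)\in B]\!]:B\in\Sigma,\ (r,c)\in B\}$, which is in $V[r,c]$. In the other direction, $r$ and $c$ are read off from $G\cap\mathbb D$, using the sets $B$ of the form $\{x(t,n)=i\}$ and $\{y_s(n)=m\}$. $\square$

Write $N=V[r,c]$. By Proposition 9 and Lemma 10, $N$ is a ccc generic extension of $V$ by $\mathbb D$, so it has the same cardinals and cofinalities as $V$. It sits inside $V[H][r]$, where cardinals may be collapsed. We use the large model to prove genericity statements and $N$ to compute cardinals.

**Lemma 11 (locality).** Let $\nu$ be an infinite cardinal and $\langle y_i:i<\nu\rangle\in N$ a sequence of elements of $\omega^\omega$ (or of $2^\omega$, or of Borel codes, coded as elements of $\omega^\omega$). Then there are $A\subseteq\lambda$ and $X\subseteq S$ in $V$, of size $\le\nu$, such that $y_i\in V[r{\restriction}A,c{\restriction}X]$ for all $i$.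

*Proof.* In $V$ fix a $\mathbb D$-name $\dot y$ for the sequence, forced to be a $\nu$-sequence of elements of $\omega^\omega$. For $i<\nu$ and $n,m<\omega$ choose $B_{i,n,m}\in\Sigma$ with $[\![\dot y_i(n)=m]\!]_{\mathbb D}=[\![(\dot r,\dot c)\in B_{i,n,m}]\!]$, and countable $A_{i,n,m}$, $X_{i,n,m}$ on which $B_{i,n,m}$ depends. Let $A$ and $X$ be the unions of these sets; they have size at most $\nu$. Since $y_i(n)=m$ iff $(r,c)\in B_{i,n,m}$, each $y_i$ is computed from $r{\restriction}A$, $c{\restriction}X$ and parameters in $V$. $\square$

For $A\subseteq\lambda$ and $X\subseteq S$ in $V$ put $U(A,X)=A\cup\bigcup_{s\in X}U_s\in V$. With $U=U(A,X)$,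
$$V[r{\restriction}A,c{\restriction}X]\subseteq V[H{\restriction}X][r{\restriction}U],\tag{7}$$
because for $s\in X$ the real $c_s$ is computed from $H_s$ and $r{\restriction}U_s$. Two size estimates will be used.

* If $|A|,|X|<\kappa$, then $|U|<\kappa$, because $\kappa$ is regular and every $|U_s|<\kappa$.
* If $|A|,|X|<\lambda$, then $|U|<\lambda$. If $|A|+|X|<\kappa$, this follows from the first estimate. Otherwise $|U|\le(|A|+|X|)\cdot\kappa=|A|+|X|<\lambda$.

**Lemma 12.** $N\models2^{\aleph_0}\le\theta$.

*Proof.* An element of $\Sigma$ is given by countable sets $A\subseteq\lambda$, $X\subseteq S$ and a Borel code. So in $V$ we have $|\mathbb D|\le|\Sigma|\le\theta^{\aleph_0}=\theta$. An element $y$ of $\omega^\omega\cap N$ with name $\dot y$ is determined by the matrix $\langle[\![\dot y(n)=m]\!]:n,m<\omega\rangle\in\mathbb D^{\omega\times\omega}\cap V$, and there are at most $\theta^{\aleph_0}=\theta$ such matrices. $\square$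

## 9. $c_s$ is Cohen over the other functions and $r{\restriction}U_s$

**Lemma 13.** For every $s\in S$, $c_s$ is Cohen over $V[H{\restriction}(S\setminus\{s\})][r{\restriction}U_s]$. For $s\in S_1$ this says that $c_s$ is Cohen over $V[H{\restriction}(S\setminus\{s\})]$.

Fix $s$ and write $W=V[H{\restriction}(S\setminus\{s\})]$, $U=U_s$. By the product lemma, $H_s$ is $\mathbb C_U$-generic over $W$; note that $\mathbb C_U$ consists of finite objects and is the same in $V$ and in $W$. Also $r{\restriction}U$ is random over $W[H_s]=V[H]$ by Fact 3, hence over $W$ by Fact 2.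

One might hope to argue that $H_s$ is generic over $W[r{\restriction}U]$ and then just extend conditions at the point $r$. For $U\ne\emptyset$ this is false. Let $x_0$ be the constant zero point and $c'=f^s_H(x_0)$. If $H_s$ were generic over $W[r{\restriction}U]$, then $c'$ would be Cohen over that model: given $q\in\mathbb C_U$ and an open dense $D$, extend $q(x_0)$ to an element of $D$ and extend $q$ by the corresponding constant functions. So for $t\in U$ we would have $r_t\in Z(c')$ by Lemma 5. But $r_t$ is random over $V[H]\ni c'$, so $r_t\notin Z(c')$. What does work is to meet the dense set at *almost all* points $x$ simultaneously, by a measure argument in $W$, and to let $r$ choose its point afterwards.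

*Proof of Lemma 13.* Let $D\in W[r{\restriction}U]$ be an open dense subset of $\omega^{<\omega}$.

**Step 1: represent $D$ by a measurable family of open dense sets.** The purpose is to replace $D$, which depends on $r$, by an object in $W$. By (2) there are in $W$ Baire sets $D_\tau\subseteq2^{U\times\omega}$ $(\tau\in\omega^{<\omega})$ with $\tau\in D$ iff $r{\restriction}U\in D_\tau$. For $x\in2^{U\times\omega}$ write $D(x)=\{\tau:x\in D_\tau\}$, so $D=D(r{\restriction}U)$. The set
$$O=\{x:D(x)\text{ is open dense}\}=\bigcap_\sigma\bigcup_{\tau\supseteq\sigma}D_\tau\ \cap\bigcap_{\sigma\subseteq\tau}\bigl(D_\sigma^c\cup D_\tau\bigr)$$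
is a Baire set coded in $W$, and $r{\restriction}U\in O$ because $D$ is open dense. Replace every $D_\tau$ by $D_\tau\cup O^c$. This does not change $D(x)$ for $x\in O$, in particular it does not change $D$, and it makes $D(x)=\omega^{<\omega}$ for $x\notin O$. So we may assume that $D(x)$ is open dense for all $x$.

**Step 2: extend conditions so as to succeed on a set of large measure.** We claim that in $W$, for each $n\ge1$,
$$\Bigl\{p\in\mathbb C_U:\ \mu\{x:p(x)\in D(x)\}>1-\tfrac1n\Bigr\}\ \text{ is dense in }\mathbb C_U.\tag{8}$$
Let $q\in\mathbb C_U$ have length $k$. For each $x$ let $\tau(x)$ be the first $\tau\supseteq q(x)$ in $D(x)$, in a fixed enumeration of $\omega^{<\omega}$. The map $x\mapsto\tau(x)$ is measurable with countable range. So there is a finite $T\subseteq\omega^{<\omega}$ with $\mu\{x:\tau(x)\in T\}>1-\frac1{2n}$. Choose $l\ge k$ at least as large as all lengths of members of $T$. Let $\tau'(x)\in\omega^l$ be $\tau(x)$ padded with zeros if $\tau(x)\in T$, and $q(x)$ padded with zeros otherwise. In both cases $\tau'(x)\supseteq q(x)$, and for $k\le j<l$ the function $x\mapsto\tau'(x)(j)$ is measurable with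 finite range.

We approximate these functions by elements of $\Phi_U$. Let $g$ be measurable with range in $\{a_1,\dots,a_m\}\subseteq\omega$ (distinct values) and let $\delta>0$. Choose clopen sets $C_i$ with $\mu(C_i\,\triangle\,g^{-1}(a_i))<\delta/m$, and let $\varphi(x)=a_i$ for the least $i$ with $x\in C_i$, and $\varphi(x)=a_1$ if there is no such $i$. Clopen sets depend on finitely many coordinates, so $\varphi\in\Phi_U$. If $x$ is in none of the sets $C_i\,\triangle\,g^{-1}(a_i)$ and $g(x)=a_i$, then $C_i$ is the only one of the clopen sets that contains $x$, so $\varphi(x)=g(x)$. Thus $\mu\{\varphi\ne g\}<\delta$.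

So choose $\varphi_j\in\Phi_U$ for $k\le j<l$ with $\mu\{x:\varphi_j(x)\ne\tau'(x)(j)\}<\frac1{2n(l-k+1)}$, and put $p=q^\frown\langle\varphi_j:k\le j<l\rangle\le q$. The set where some $\varphi_j$ differs from $\tau'(\cdot)(j)$ has measure less than $\frac1{2n}$, and so does the set where $\tau(x)\notin T$. Outside these two sets, whose union has measure less than $\frac1n$, we have $p(x)=\tau'(x)\supseteq\tau(x)\in D(x)$. Hence $p(x)\in D(x)$, because $D(x)$ is closed under end-extension. This proves (8).

**Step 3: let the random point choose.** The purpose is to pass from almost all $x$ to $r$. By (8) and the genericity of $H_s$ over $W$, for every $n$ there is $l$ with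
$$\mu\{x:f^s_H(x){\restriction}l\in D(x)\}>1-\tfrac1n$$
in $W[H_s]$. So the Baire set $\{x:\exists l\ f^s_H(x){\restriction}l\in D(x)\}$, coded in $W[H_s]$, has measure $1$. As $r{\restriction}U$ is random over $W[H_s]=V[H]$, it belongs to this set. That is, $c_s{\restriction}l\in D(r{\restriction}U)=D$ for some $l$. Since $D$ was arbitrary, $c_s$ is Cohen over $W[r{\restriction}U]$. $\square$

We can now check (3). If $t\in s\in S_0$, then $c_s$ is Cohen over a model containing $r_t$, so $r_t\in Z(c_s)$. If $t\notin s$, then $r_t$ is random over $V[H][r{\restriction}s]\ni c_s$, so $r_t\notin Z(c_s)$.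

## 10. The values of the characteristics in $N$

We prove Theorem 6. Each computation has the same shape: locality puts few reals into a small model, and there is a $c_s$ or an $r_t$ generic over that model. We use that $V$ and $N$ have the same cardinals, and that every null (meager) set is included in a null (meager) Borel set.

**Step (i): $\mathrm{non}(\mathcal N)\ge\kappa$ and $\mathrm{cov}(\mathcal M)\ge\kappa$.** We show that fewer than $\kappa$ reals are caught by a single $Z(c_s)$ with $s\in S_0$, and fewer than $\kappa$ meager sets are avoided by a single such $c_s$. Let $\nu<\kappa$ be an infinite cardinal and let $y_i$ $(i<\nu)$ be elements of $2^\omega$ (respectively codes of meager Borel subsets of $\omega^\omega$) in $N$. Take $A,X$ from Lemma 11 and $U=U(A,X)$; then $|X|,|U|<\kappa$. The sets $U\cup\{t\}$ with $t\in\lambda\setminus U$ are $\lambda$ many distinct elements of $S_0$, and $|X|<\kappa\le\lambda$, so we can choose one, $s=U\cup\{t\}$, in $S_0\setminus X$. Since $X\subseteq S\setminus\{s\}$ and $U\subseteq s=U_s$, (7) gives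
$$y_i\in V[H{\restriction}X][r{\restriction}U]\subseteq V[H{\restriction}(S\setminus\{s\})][r{\restriction}U_s]\qquad\text{for all }i<\nu.$$
By Lemma 13, $c_s$ is Cohen over the last model. So by Lemma 5 $\{y_i:i<\nu\}\subseteq Z(c_s)$ (respectively, $c_s$ is in none of the meager sets).

**Step (ii): $\mathrm{cov}(\mathcal N)\le\lambda$ and $\mathrm{non}(\mathcal M)\le\lambda$.** The witnesses are the sets $Z(c_s)$ and the points $c_s$ with $s\in S_0$. By Step (i) with $\nu=\aleph_0$, every element of $2^\omega\cap N$ lies in some $Z(c_s)$, $s\in S_0$, and every meager set of $N$ misses some $c_s$, $s\in S_0$. Also $|S_0|=\lambda^{<\kappa}=\lambda$.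

**Step (iii): every null set of $N$ contains fewer than $\kappa$ of the $r_t$, hence $\mathrm{non}(\mathcal N)\le\kappa$.** The point is that a null set is coded by a real, which involves fewer than $\kappa$ coordinates of $r$. Cover the given null set by a null Borel set $Z$ of $N$. By Lemma 11 and (7) its code lies in $V[r{\restriction}A,c{\restriction}X]\subseteq V[H][r{\restriction}U]$ with $A,X$ countable and $U=U(A,X)$, so $|U|<\kappa$. For $t\in\lambda\setminus U$, $r_t$ is random over $V[H][r{\restriction}U]$ by Fact 3, so $r_t\notin Z$. Thus $r_t\in Z$ only for $t\in U$. In particular $\{r_t:t<\kappa\}$ is not null.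

**Step (iv): $\mathrm{cov}(\mathcal N)\ge\lambda$.** We show that fewer than $\lambda$ null sets miss some $r_t$. Let $\nu<\lambda$ null Borel sets in $N$ be given, with $\nu$ infinite without loss of generality. Take $A,X$ of size $\le\nu$ from Lemma 11 for their codes, and $U=U(A,X)$. By the second size estimate $|U|<\lambda$, and by (7) all codes lie in $V[H][r{\restriction}U]$. By Fact 3, any $r_t$ with $t\in\lambda\setminus U$ avoids all these sets.

**Step (v): $\mathfrak b=\aleph_1$.** We show that any $\aleph_1$ of the plain Cohen reals are unbounded. Let $S'\subseteq S_1$ with $S'\in V$ and $|S'|=\aleph_1$. Let $y\in\omega^\omega\cap N$; by Lemma 11 and (7), $y\in V[r{\restriction}A,c{\restriction}X]\subseteq V[H{\restriction}X][r]$ with $A,X$ countable. By Fact 2, $r$ is random over $V[H{\restriction}X]$, so by Fact 4 there is $z\in\omega^\omega\cap V[H{\restriction}X]$ with $y\le z$. Pick $s\in S'\setminus X$. By Lemma 13, $c_s$ is Cohen over $V[H{\restriction}(S\setminus\{s\})]\ni z$, so $c_s\not\le^*z$, and hence $c_s\not\le^*y$. So $\{c_s:s\in S'\}\in N$ is unbounded, and it has size at most $\aleph_1$; here $\aleph_1^N=\aleph_1^V$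 by ccc. By Fact 1, $\mathrm{add}(\mathcal N)=\mathrm{add}(\mathcal M)=\mathfrak b=\aleph_1$.

**Step (vi): $\mathfrak d\ge\theta$.** We show that fewer than $\theta$ functions are not dominating, again by a plain Cohen real. Let $y_\alpha\in\omega^\omega\cap N$ $(\alpha<\nu)$ with $\aleph_0\le\nu<\theta$. Take $A,X$ from Lemma 11, so $|X|\le\nu$. As in Step (v), each $y_\alpha\le z_\alpha$ for some $z_\alpha\in\omega^\omega\cap V[H{\restriction}X]$. Since $|S_1|=\theta>\nu$, pick $s\in S_1\setminus X$. Then $c_s$ is Cohen over $V[H{\restriction}(S\setminus\{s\})]$, which contains every $z_\alpha$, so $c_s\not\le^*z_\alpha$ and hence $c_s\not\le^*y_\alpha$ for all $\alpha<\nu$. Together with Lemma 12 and Fact 1, $\mathfrak d=\mathrm{cof}(\mathcal M)=\mathrm{cof}(\mathcal N)=2^{\aleph_0}=\theta$.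

**Step (vii): collecting the values.** It remains to combine these bounds with Fact 1. By (i) and (iii), $\mathrm{non}(\mathcal N)=\kappa$. By (ii) and (iv), $\mathrm{cov}(\mathcal N)=\lambda$. By (i) and $\mathrm{cov}(\mathcal M)\le\mathrm{non}(\mathcal N)$, $\mathrm{cov}(\mathcal M)=\kappa$. By (ii) and $\mathrm{cov}(\mathcal N)\le\mathrm{non}(\mathcal M)$, $\mathrm{non}(\mathcal M)=\lambda$. The other values are in (v) and (vi). For the last part of the theorem put $Z_s=Z(c_s)$ for $s\in S_0=([\lambda]^{<\kappa})^V$. By (iii) every null set contains fewer than $\kappa$ of the $r_t$. By (i) every set of fewer than $\kappa$ reals is contained in some $Z_s$, where a finite set of reals is first enlarged to a countably infinite one. This proves Theorem 6, and with it Corollary 7. $\blacksquare$
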